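# Random points in a simplex: the covering threshold $e^{\gamma d}$

## 1. The threshold theorem and what it says

**Theorem 1.** Let $\Omega_d=\{\mathbf x\in\mathbb R^d:\ \mathbf x\ge\mathbf 0,\ x_1+\dots+x_d=1\}$ be the standard $(d-1)$-dimensional simplex, let $\mathbf q_1,\mathbf q_2,\dots$ be independent uniform points of $\Omega_d$, let $Q_N=Q_{N,d}$ be the convex hull of $\mathbf q_1,\dots,\mathbf q_N$, and let $\mathrm{Vol}$ be $(d-1)$-dimensional volume. Let $\gamma=0.577\ldots$ be the Euler–Mascheroni constant. For every $\varepsilon>0$, if $N=N(d)>e^{(\gamma+\varepsilon)d}$, then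
$$\rho_{N,d}:=\frac{\mathbb E\,\mathrm{Vol}(Q_N)}{\mathrm{Vol}(\Omega_d)}\longrightarrow 1\qquad(d\to\infty).$$

In plain words: drop $N$ random points in a simplex of large dimension and take their convex hull. How many points are needed for the hull to fill almost all of the volume? The theorem says that a little more than $e^{\gamma d}$ points suffice.

The problem comes from Alan Frieze, Wesley Pegden, Tomasz Tkocz, "Random volumes in d-dimensional polytopes", arXiv:2002.11693 (2020). Two facts accompany it there as known. First, there are positive constants $c_0,C_0$ such that for $d$ sufficiently large and $N>C_0^d$ one has $\rho_{N,d}\ge 1-e^{-c_0\sqrt d}$. Second, for every $\varepsilon>0$, if $N<e^{(\gamma-\varepsilon)d}$ then $\rho_{N,d}\to0$. So some exponential number of points suffices, and fewer than $e^{(\gamma-\varepsilon)d}$ do not. Theorem 1 is the statement, posed as a conjecture, that the constant $e^\gamma$ is sharp: the conjecture is true. We will also reprove the second fact on the way.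

The proof gives more, namely a Gaussian law in the transition window (Theorem 4, Section 10) and exact exponential rates (Theorem 5, Section 11). All of it rests on one geometric estimate, Theorem 2, which we reach in Section 4. Throughout, $N\ge1$ is an integer and $d\ge3$, except where we look at $d=2$ for illustration.

## 2. Expected volume as a covering probability, and half-space depth

Let $\mathbf q$ be uniform on $\Omega_d$ and independent of all the $\mathbf q_i$. By Fubini,
$$\mathbb E\,\mathrm{Vol}(Q_N)=\int_{\Omega_d}\mathbb P(\mathbf y\in Q_N)\,d\mathbf y ,\qquad\text{so}\qquad \rho_{N,d}=\mathbb P(\mathbf q\in Q_N). \tag{1}$$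
So we ask whether a fresh random point is swallowed by the hull. Clearly $\rho_{N,d}$ is nondecreasing in $N$.

Fix a point $\mathbf x$. What prevents $\mathbf x$ from lying in $Q_N$? A half-space: $\mathbf x\notin Q_N$ exactly when some closed half-space with $\mathbf x$ on its boundary contains none of the $\mathbf q_i$. The dangerous half-spaces are those of small probability.

**Definition (half-space depth).** For $\mathbf x\in\Omega_d$ with all $x_i>0$,
$$\varphi(\mathbf x)=\inf_h\ \mathbb P(\mathbf q_1\in h),$$
the infimum being over closed half-spaces $h$ of the affine hull of $\Omega_d$ with $\mathbf x\in\partial h$.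

If $N\varphi(\mathbf x)$ is small, then $\mathbf x$ is probably not covered. We shall see in Section 8 that if $N\varphi(\mathbf x)$ is large compared with $d^2$, then $\mathbf x$ is almost surely covered (with overwhelming probability). On the scale of $e^{cd}$ a factor $d^2$ is invisible, so the question becomes: *how deep is a typical point, up to a factor $e^{o(d)}$?*

**Example ($d=2$).** The simplex is a segment with coordinate $x_1\in[0,1]$, and $Q_N$ is the interval from the minimum to the maximum of $N$ uniform points. Hence $\rho_{N,2}=\frac{N}{N+1}-\frac1{N+1}=\frac{N-1}{N+1}$. The two half-spaces at $\mathbf x$ have probabilities $x_1$ and $x_2=1-x_1$, so $\varphi(\mathbf x)=\min(x_1,x_2)$. Compare this with $p(\mathbf x)=(2x_1)(2x_2)=4\min(x_1,x_2)\max(x_1,x_2)$. As $\frac12\le\max(x_1,x_2)\le1$, we get $p/4\le\varphi\le p/2$. So the depth is a *product of coordinates* up to a constant. This is the pattern to look for.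

**Example (the centre).** Let $\mathbf x=(\frac1d,\dots,\frac1d)$. A single coordinate of a uniform point satisfies $\mathbb P(q_i\ge t)=(1-t)^{d-1}$, because $\{y_i\ge t\}$ cuts off a copy of the simplex scaled by $1-t$. Hence $\varphi(\mathbf x)\le(1-\frac1d)^{d-1}$, which decreases to $1/e$. We shall see in Section 7 that $\varphi(\mathbf x)\ge 1/e$ here.

## 3. Exponential coordinates, and where $\gamma$ comes from

We use the standard representation
$$\mathbf q\ \stackrel d=\ \frac{(E_1,\dots,E_d)}{S},\qquad E_i\ \text{i.i.d. } \mathrm{Exp}(1),\quad S=\sum_iE_i, \tag{2}$$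
together with the fact that $S$ is independent of $(E_1,\dots,E_d)/S$.

Now put, for $\mathbf x\in\Omega_d$ with positive coordinates,
$$p(\mathbf x)=\prod_{i=1}^d(d\,x_i),\qquad T=-\log p(\mathbf q)\ge0 .$$
By AM–GM, $p(\mathbf x)\le(\sum x_i)^d=1$, with equality only at the centre; hence $T\ge0$. In the representation (2),
$$T=-\sum_{i=1}^d\log E_i+d\log\frac Sd. \tag{3}$$
Thus $T/d$ is the logarithm of the ratio (arithmetic mean)/(geometric mean) of $E_1,\dots,E_d$. Since $\mathbb E\log E_1=\int_0^\infty e^{-x}\log x\,dx=\Gamma'(1)=-\gamma$ and $\mathbb EE_1=1$, the law of large numbers gives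
$$\frac Td\longrightarrow\gamma\quad\text{in probability.} \tag{4}$$
So $p(\mathbf q)=e^{-\gamma d+o(d)}$ for a typical point. *If the depth equals $p$ up to a factor $e^{o(d)}$, the threshold must be $e^{\gamma d}$.*

## 4. Coordinate caps see only polynomial depth; the depth theorem

Which half-spaces should we test? The first ones that come to mind are the coordinate caps $\{y_i\ge x_i\}$ and $\{y_i\le x_i\}$. They are badly misleading. Indeed $V_i=1-(1-q_i)^{d-1}$ is the distribution function of $q_i$ evaluated at $q_i$, so $V_i$ is uniform on $(0,1)$. The $2d$ coordinate caps at $\mathbf q$ have probabilities $V_i$ and $1-V_i$. By the union bound, with probability at least $1-2d\cdot d^{-2}=1-2/d$, all of them are at least $d^{-2}$. Judged by coordinate caps, a typical point has polynomial depth and polynomially many points would do.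

Each coordinate of a typical point is only mildly unusual, and the exponentially small half-space must combine all the coordinates. The right statement is the following.

**Theorem 2 (depth).** For every $\mathbf x\in\Omega_d$ with positive coordinates,
$$\frac{p(\mathbf x)}{e(9d+1)}\ \le\ \varphi(\mathbf x)\ \le\ p(\mathbf x).$$

Before proving it we write the depth in exponential coordinates.

**Step 1: a formula for the depth.** The purpose is to replace half-spaces by linear forms in independent variables. On the affine hull $\{\sum y_i=1\}$, the condition $\langle\mathbf u,\mathbf y\rangle\ge t$ is the same as $\langle\mathbf u-t\mathbf 1,\mathbf y\rangle\ge0$. A half-space with $\mathbf x$ on its boundary has $t=\langle\mathbf u,\mathbf x\rangle$, and $\mathbf u$ is not a multiple of $\mathbf 1$. So with $\mathbf a=\mathbf u-t\mathbf 1\ne\mathbf 0$ it is $\{\langle\mathbf a,\mathbf y\rangle\ge0\}$ with $\langle\mathbf a,\mathbf x\rangle=0$. Conversely, any $\mathbf a\ne\mathbf0$ with $\langle\mathbf a,\mathbf x\rangle=0$ defines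 such a half-space: it is not a multiple of $\mathbf 1$, because $\langle\mathbf 1,\mathbf x\rangle=1$. Multiplying by $S>0$ in (2) does not change the sign of $\langle\mathbf a,\mathbf q\rangle$. Hence
$$\varphi(\mathbf x)=\inf\Bigl\{\mathbb P\Bigl(\sum_i a_iE_i\ge0\Bigr):\ \mathbf a\ne\mathbf0,\ \sum_ia_ix_i=0\Bigr\}. \tag{5}$$

**Step 2: the best Chernoff bound is exactly $p(\mathbf x)$.** The purpose is to find the good half-space and, at the same time, an inequality needed later. If all $a_i<1$, Markov's inequality gives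
$$\mathbb P\Bigl(\sum a_iE_i\ge0\Bigr)\le\mathbb E\,e^{\sum a_iE_i}=\prod_i\frac1{1-a_i}=\prod_i\frac1{b_i},\qquad b_i=1-a_i>0.$$
The constraint $\sum a_ix_i=0$ becomes $\sum b_ix_i=1$. To make the bound small we maximise $\prod b_i$ under this constraint, which is an AM–GM problem: for all $b_i>0$ with $\sum b_ix_i=1$,
$$\prod_i(d\,b_ix_i)\le\Bigl(\sum_i b_ix_i\Bigr)^d=1,\qquad\text{that is}\qquad \prod_i\frac1{b_i}\ \ge\ p(\mathbf x), \tag{6}$$
with equality when $b_i=1/(dx_i)$.

**Step 3: the upper bound in Theorem 2.** We insert the optimal choice. Let $b_i=1/(dx_i)$ and $a_i=1-b_i<1$. Then $\sum a_ix_i=1-1=0$. If $\mathbf a=\mathbf 0$, then $\mathbf x$ is the centre, $p(\mathbf x)=1$, and $\varphi\le p$ is trivial. Otherwise (5) and Step 2 give $\varphi(\mathbf x)\le\prod 1/b_i=p(\mathbf x)$. $\blacksquare$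

The lower bound is the harder half: we need a bound for *every* $\mathbf a$.

## 5. Exponential tilting, and the factor $e^{-\tau}$ that must not be lost

Fix $\mathbf a\ne\mathbf0$ with $\sum a_ix_i=0$. Since all $x_i>0$, $\mathbf a$ has both positive and negative entries. The natural plan is Cramér's: tilt the measure so that $\sum a_iE_i$ has mean zero.

**Step 4: the tilt parameter.** We look for the optimal Chernoff exponent for this $\mathbf a$. Put
$$f(t)=-\sum_i\log(1-ta_i),\qquad t\in\Bigl(\frac1{\min a_i},\frac1{\max a_i}\Bigr)\ni0 .$$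
It is strictly convex, as $f''(t)=\sum a_i^2/(1-ta_i)^2>0$. At each end of this bounded interval some factor $1-ta_i$ tends to $0$ while the others stay bounded above, so $f\to+\infty$ there. Hence $f$ has a unique minimiser $t^*$, and
$$f'(t^*)=\sum_i\frac{a_i}{1-t^*a_i}=0. \tag{7}$$

**Step 5: the change of variables when $t^*>0$.** The purpose is to split the probability into a product, controlled by (6), and an expectation of a centred variable. Put
$$b_i=1-t^*a_i>0,\qquad c_i=\frac{t^*a_i}{b_i}=\frac1{b_i}-1>-1 .$$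
Then $\sum y_i=\sum b_iy_i+t^*\sum a_iy_i$. Substituting $y_i=z_i/b_i$, so that $t^*a_iy_i=c_iz_i$,
$$\mathbb P\Bigl(\sum a_iE_i\ge0\Bigr)=\int_{\mathbf y\ge0,\ \sum a_iy_i\ge0}e^{-t^*\sum a_iy_i}\,e^{-\sum b_iy_i}\,d\mathbf y=\prod_i\frac1{b_i}\cdot\mathbb E\bigl[e^{-X}\mathbf 1_{X\ge0}\bigr],\quad X=\sum_ic_iF_i, \tag{8}$$
where $F_i$ are i.i.d. $\mathrm{Exp}(1)$; here $t^*>0$ ensures that $\sum a_iy_i\ge0$ is the same event as $X\ge0$.

The product is fine: $\sum b_ix_i=\sum x_i-t^*\sum a_ix_i=1$, so (6) gives $\prod 1/b_i\ge p(\mathbf x)$. The variable is centred: by (7), $\mathbb EX=\sum c_i=t^*\sum a_i/b_i=0$. Everything now depends on $\mathbb E[e^{-X}\mathbf 1_{X\ge0}]$.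

The usual treatment restricts to a window of the size of the standard deviation $\tau=(\sum c_i^2)^{1/2}$:
$$\mathbb E[e^{-X}\mathbf 1_{X\ge0}]\ \ge\ e^{-M}\,\mathbb P(0\le X\le M),\qquad M\asymp\tau .$$
Chebyshev's inequality or a central limit theorem only gives information at this scale, and the price is a factor $e^{-M}$ with $M\asymp\tau$. That would be harmless if $\tau=o(d)$. But $\tau$ can be of order $d$.

**Example.** Let $\mathbf x=\bigl(\frac12,\frac1{2(d-1)},\dots,\frac1{2(d-1)}\bigr)$ and take the cap $\{y_1\ge\frac12\}$, that is, $\mathbf a=(\frac12,-\frac12,\dots,-\frac12)$. Equation (7) reads $1+\frac t2=(d-1)(1-\frac t2)$, so $t^*=2(d-2)/d>0$, with $b_1=\frac2d$ and $b_i=\frac{2(d-1)}d$ for $i\ge2$. Then $c_1=\frac d2-1$, so $\tau\ge\frac{d-2}2$, and the window argument with $M\asymp\tau$ loses a factor exponential in $d$: it cannot identify the constant $e^\gamma$. Yet here everything can be computed. The left side of (8) is $2^{-(d-1)}$, so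
$$\mathbb E[e^{-X}\mathbf 1_{X\ge0}]=2^{-(d-1)}\prod b_i=\frac2d\Bigl(1-\frac1d\Bigr)^{d-1}\ge\frac2{ed}.$$
The true loss is of order $1/d\approx1/\tau$, not $e^{-\tau}$. The example also shows that the factor of order $d$ in Theorem 2 is really there. These $b_i$ equal $1/(dx_i)$, so $\prod 1/b_i=p(\mathbf x)$, and since $(1-\frac1d)^{d-1}=(1+\frac1{d-1})^{-(d-1)}\le\frac12$ we get $\varphi(\mathbf x)\le p(\mathbf x)/d$ at this point.

So we want to know that a mean-zero variable with standard deviation $\tau$ puts mass of order $1/\tau$ on a window of length $1$ next to $0$. For a general distribution this is false: a variable taking only the values $\pm\tau$, each with probability $\frac12$, puts no mass near $0$. What saves us is that $X$ is a sum of multiples of exponentials, so its density is log-concave.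

## 6. A tail estimate for log-concave variables

A density is *log-concave* if it has the form $e^{-v}$ with $v$ convex, $v$ being allowed the value $+\infty$. For example, $\mathrm{Exp}(1)$ has density $e^{-x}\mathbf 1_{x\ge0}$, and so every nonzero multiple $c\,\mathrm{Exp}(1)$ is log-concave. Prékopa's theorem says that integrating a log-concave function of several variables over some of them leaves a log-concave function of the others. Two consequences are needed.

* If $f,g$ are log-concave densities, so is their convolution $\int f(x)g(u-x)\,dx$. Hence $\sum c_iF_i$ has a log-concave density as soon as not all $c_i$ vanish.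
* If $X$ has a log-concave density $f$, then $G(u)=\mathbb P(X>u)=\int f(x)\mathbf 1_{x>u}\,dx$ is log-concave, because $\{(x,u):x>u\}$ is convex.

**Lemma 1.** Let $X$ have a log-concave density on $\mathbb R$, mean $0$ and variance $\tau^2\in(0,\infty)$. Then

(i) $\mathbb P(X\ge0)\ge1/e$;

(ii) $\displaystyle\mathbb E[e^{-X}\mathbf 1_{X\ge0}]\ge\frac1{e(1+9\tau)}$.

The variable $X=F-1$ with $F\sim\mathrm{Exp}(1)$ has $\mathbb P(X\ge0)=1/e$, so (i) cannot be improved.

**Proof of (i).** The purpose is to show that the mean cannot lie too far out in the right tail. Let $h=-\log G$, a convex function, finite on the interval $(-\infty,M)$ where $G>0$. Here $X<M$ almost surely, and $0<M$ because $X$ has mean $0$ and is not constant. As $X$ has a density, its distribution function is continuous, so $G(X)$ is uniform on $(0,1)$ and $h(X)\sim\mathrm{Exp}(1)$. By Jensen,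
$$h(0)=h(\mathbb EX)\le\mathbb E\,h(X)=1,$$
that is, $G(0)\ge1/e$.

**Proof of (ii), first step: $G$ has dropped noticeably between $-2\tau$ and $0$.** We need one interval on which $\log G$ has a definite negative slope. Apply (i) to $-X$: $\mathbb P(X\le0)\ge1/e$, so $G(0)\le1-1/e$. Cantelli's inequality $\mathbb P(X\le-\lambda)\le\tau^2/(\tau^2+\lambda^2)$ with $\lambda=2\tau$ gives $G(-2\tau)\ge\frac45$. Therefore
$$\frac{G(0)}{G(-2\tau)}\le\frac54\Bigl(1-\frac1e\Bigr)<0.7902<0.8007<e^{-2/9}.$$

**Second step: concavity propagates the slope to the right.** The chords of the concave function $\log G$ have decreasing slopes, so for $u>0$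
$$\frac{\log G(u)-\log G(0)}u\le\frac{\log G(0)-\log G(-2\tau)}{2\tau}\le-\frac{2/9}{2\tau}=-\frac1{9\tau}$$
(with $\log 0=-\infty$), and hence $G(u)\le G(0)e^{-u/(9\tau)}$.

**Third step: integrate.** We turn tail decay into mass near $0$. Since $e^{-X}=\int_X^\infty e^{-u}\,du$,
$$\mathbb E[e^{-X}\mathbf 1_{X\ge0}]=\int_0^\infty e^{-u}\,\mathbb P(0\le X\le u)\,du=\int_0^\infty e^{-u}\bigl(G(0)-G(u)\bigr)\,du$$
$$\ge G(0)\int_0^\infty e^{-u}\bigl(1-e^{-u/(9\tau)}\bigr)\,du=G(0)\Bigl(1-\frac1{1+\frac1{9\tau}}\Bigr)=\frac{G(0)}{1+9\tau}\ge\frac1{e(1+9\tau)}. \qquad\blacksquare$$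

## 7. The lower bound for the depth

We finish Theorem 2. Fix $\mathbf a\ne\mathbf 0$ with $\sum a_ix_i=0$, and let $t^*$ be as in Step 4.

**Step 6: the case $t^*\le0$.** Here no tilting is needed, since the mean already has the right sign. By convexity $f'(0)\ge f'(t^*)=0$, that is, $\mu:=\sum a_i\ge0$. The variable $Y=\sum a_iE_i$ has mean $\mu$ and a log-concave density, so Lemma 1(i) applied to $Y-\mu$ gives
$$\mathbb P(Y\ge0)\ge\mathbb P(Y\ge\mu)\ge\frac1e\ge\frac{p(\mathbf x)}e .$$

**Step 7: the case $t^*>0$.** We use (8) and must bound $\tau$. We know that $\prod1/b_i\ge p(\mathbf x)$ and $\mathbb EX=\sum c_i=0$. The density of $X$ is log-concave, because not all $c_i$ vanish. The numbers $1+c_i=1/b_i$ are positive with sum $d$, so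
$$d+\sum c_i^2=\sum(1+c_i)^2\le\Bigl(\sum(1+c_i)\Bigr)^2=d^2,\qquad\text{hence}\qquad\tau^2=\sum c_i^2\le d^2-d<d^2 .$$
Lemma 1(ii) gives $\mathbb E[e^{-X}\mathbf 1_{X\ge0}]\ge\frac1{e(1+9d)}$, and (8) yields
$$\mathbb P\Bigl(\sum a_iE_i\ge0\Bigr)\ge\frac{p(\mathbf x)}{e(9d+1)}.$$

**Step 8: conclusion.** In both cases the probability is at least $p(\mathbf x)/(e(9d+1))$. Take the infimum over $\mathbf a$ in (5). $\blacksquare$

At the centre every admissible $\mathbf a$ has $\sum a_i=0$, so $f'(0)=0$ and $t^*=0$. Step 6 then gives $\varphi\ge1/e$, as announced in Section 2.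

## 8. From depth to coverage

**Lemma 2.** For $\mathbf x\in\Omega_d$ with positive coordinates,

(i) $\mathbb P(\mathbf x\in Q_N)\le N\varphi(\mathbf x)$;

(ii) for $N\ge d$, $\ \mathbb P(\mathbf x\notin Q_N)\le2\binom N{d-2}(1-\varphi(\mathbf x))^{N-d+2}$.

**Proof of (i).** One half-space is enough. Let $h$ be a closed half-space with $\mathbf x\in\partial h$. If no $\mathbf q_i$ were in $h$, all of $Q_N$ would lie in the open complementary half-space, which does not contain $\mathbf x$. So $\mathbf x\in Q_N$ forces some $\mathbf q_i\in h$, and $\mathbb P(\mathbf x\in Q_N)\le N\,\mathbb P(\mathbf q_1\in h)$. Take the infimum over $h$.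

**Proof of (ii).** There are infinitely many half-spaces at $\mathbf x$, so a direct union bound is impossible. The purpose of the argument is to show that, when $\mathbf x$ is missed, the culprit can be chosen among finitely many hyperplanes determined by the sample itself. Let $n=d-1\ge2$ be the dimension. Almost surely $\mathbf x$ and any $n$ of the $\mathbf q_i$ are affinely independent, since a uniform point has probability $0$ of lying in a given proper affine subspace. Assume this.

Suppose $\mathbf x\notin Q_N$. Strict separation gives a linear functional $\ell$ with $\ell(\mathbf q_i-\mathbf x)>0$ for all $i$. So the polyhedral cone generated by the vectors $\mathbf q_i-\mathbf x$ is pointed. It is $n$-dimensional, as $N\ge d>n$ and any $n$ generators are linearly independent. Being pointed and of dimension $n\ge2$, it is not the whole space, and it has a facet. The facet is the intersection of the cone with a supporting hyperplane, and it is generated by the generators on that hyperplane. It has dimension $n-1$, so at least $n-1$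 generators lie on the hyperplane; since any $n$ are linearly independent, exactly $n-1$ do. All the other generators lie strictly on one side.

So there is a set $J$ of $n-1=d-2$ indices such that the hyperplane through $\mathbf x$ and $\{\mathbf q_j\}_{j\in J}$ has all other $\mathbf q_i$ strictly on one side. Fix $J$ and condition on $\{\mathbf q_j\}_{j\in J}$. The hyperplane is then determined. Each of its two open sides has probability at most $1-\varphi(\mathbf x)$, because the complement is a closed half-space with $\mathbf x$ on its boundary. The remaining $N-d+2$ points are independent of the hyperplane, so they all fall in a given open side with probability at most $(1-\varphi(\mathbf x))^{N-d+2}$. Sum over two sides and over $\binom N{d-2}$ choices of $J$. $\blacksquare$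

If $N$ is exponential in $d$, the binomial coefficient is at most $e^{O(d^2)}$. It is beaten as soon as $N\varphi(\mathbf x)$ is a large multiple of $d^2$. So the total loss in $N$, from Theorem 2 and from Lemma 2, is polynomial in $d$:

**Theorem 3.** Let $K\ge1$ and $L=\log(110Kd^3)$. If $1\le N\le e^{Kd}$, then
$$\bigl(1-2e^{-Kd^2}\bigr)\,\mathbb P(T\le\log N-L)\ \le\ \rho_{N,d}\ \le\ \mathbb E\min(1,Ne^{-T}).$$

**Upper bound.** We condition on the fresh point. By (1), Lemma 2(i) and $\varphi\le p$,
$$\rho_{N,d}\le\mathbb E\min(1,N\varphi(\mathbf q))\le\mathbb E\min(1,Np(\mathbf q))=\mathbb E\min(1,Ne^{-T}).$$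
(This half does not use $N\le e^{Kd}$.)

**Lower bound.** We show that every $\mathbf x$ with $-\log p(\mathbf x)\le\log N-L$ is missed with tiny probability. For such $\mathbf x$ we have $Np(\mathbf x)\ge e^L=110Kd^3$. As $p\le1$, this forces $N\ge110Kd^3\ge2d$. By Theorem 2 and $9d+1\le10d$,
$$N\varphi(\mathbf x)\ge\frac{110Kd^3}{e(9d+1)}\ge\frac{110Kd^3}{10e\,d}=\frac{11}eKd^2\ge4Kd^2 ,$$
because $11>4e$. Also $\binom N{d-2}\le N^d\le e^{Kd^2}$ and $N-d+2\ge N/2$. Lemma 2(ii) gives
$$\mathbb P(\mathbf x\notin Q_N)\le2\exp\Bigl(Kd^2-\frac N2\varphi(\mathbf x)\Bigr)\le2e^{-Kd^2}.$$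
Now take $\mathbf x=\mathbf q$ on the event $\{T\le\log N-L\}$ and integrate:
$$\rho_{N,d}\ge\mathbb E\bigl[\mathbf 1_{T\le\log N-L}\,\mathbb P(\mathbf q\in Q_N\mid\mathbf q)\bigr]\ge(1-2e^{-Kd^2})\,\mathbb P(T\le\log N-L). \qquad\blacksquare$$

The geometry is now finished. What remains is to read off the behaviour of $T$, a function of i.i.d. exponentials.

## 9. The threshold constant

**Proof of Theorem 1.** We may assume $\varepsilon\le1$. As $\rho_{N,d}$ is nondecreasing in $N$, it suffices to take $N=\lceil e^{(\gamma+\varepsilon)d}\rceil$. Since $\gamma+1<2$, we have $N\le e^{2d}$ for large $d$, and Theorem 3 with $K=2$ gives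
$$\rho_{N,d}\ge(1-2e^{-2d^2})\,\mathbb P\bigl(T\le(\gamma+\varepsilon)d-\log(220d^3)\bigr).$$
By (4), $T/d\to\gamma$ in probability, and $\log(220d^3)=o(d)$, so the right side tends to $1$. $\blacksquare$

The complementary fact comes from the other half of Theorem 3. If $N<e^{(\gamma-\varepsilon)d}$, split according to whether $T\le(\gamma-\frac\varepsilon2)d$:
$$\rho_{N,d}\le\mathbb E\min(1,Ne^{-T})\le\mathbb P\bigl(T\le(\gamma-\tfrac\varepsilon2)d\bigr)+e^{-\varepsilon d/2}\longrightarrow0 .$$

## 10. Gaussian fluctuations in the critical window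

**Theorem 4.** Let $\sigma^2=\frac{\pi^2}6-1$ and let $\Phi$ be the standard normal distribution function. There is an absolute constant $C$ such that
$$\sup_{N\ge1}\left|\rho_{N,d}-\Phi\!\left(\frac{\log N-\gamma d}{\sigma\sqrt d}\right)\right|\le\frac{C\log d}{\sqrt d}.$$
In particular, if $\log N=\gamma d+s\sqrt d+o(\sqrt d)$, then $\rho_{N,d}\to\Phi(s/\sigma)$. So the transition window has width exactly of order $\sqrt d$ in $\log N$.

**Step 1: write $T$ as an i.i.d. sum minus a small nonnegative term.** The term $d\log(S/d)$ in (3) must be linearised. Let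
$$W=\sum_i(E_i-1-\log E_i),\qquad U=\frac Sd-1,\qquad g(u)=u-\log(1+u)\ge0 .$$
Since $\sum(E_i-1)=dU$ and $d\log(S/d)=d\log(1+U)=dU-d\,g(U)$, formula (3) becomes
$$T=W-d\,g(U). \tag{9}$$

**Step 2: the normal approximation for $W$.** We compute two moments. First $\mathbb E(E_1-1-\log E_1)=\gamma$. Next $\mathrm{Var}(E_1)=1$ and $\mathrm{Var}(\log E_1)=\frac{\pi^2}6$. From $\Gamma(z+1)=z\Gamma(z)$ we have $\Gamma'(2)=1+\Gamma'(1)=1-\gamma$, so
$$\mathrm{Cov}(E_1,\log E_1)=\mathbb E[E_1\log E_1]-\mathbb E\log E_1=\Gamma'(2)-\Gamma'(1)=(1-\gamma)+\gamma=1 .$$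
Hence $\mathrm{Var}(E_1-1-\log E_1)=1+\frac{\pi^2}6-2=\sigma^2$. The third absolute moment is finite, so Berry–Esseen gives, with an absolute constant $C_1$,
$$\sup_y\Bigl|\mathbb P(W\le y)-\Phi\Bigl(\frac{y-\gamma d}{\sigma\sqrt d}\Bigr)\Bigr|\le\frac{C_1}{\sqrt d}. \tag{10}$$

**Step 3: the correction $d\,g(U)$ is rarely above $\log d$.** For $u\ge0$ and $\theta=\frac u{1+u}\in[0,1)$,
$$\mathbb P(U\ge u)=\mathbb P(S\ge d(1+u))\le e^{-\theta d(1+u)}(1-\theta)^{-d}=e^{-du}(1+u)^d=e^{-dg(u)} .$$
For $-1<u\le0$ the same $\theta$ is $\le0$, and the same computation bounds $\mathbb P(U\le u)$ by $e^{-dg(u)}$. The function $g$ decreases from $+\infty$ to $0$ on $(-1,0]$ and increases from $0$ to $+\infty$ on $[0,\infty)$. So $\{d\,g(U)\ge v\}$ is the union of $\{U\ge u_+\}$ and $\{U\le u_-\}$ with $g(u_\pm)=v/d$, and $\mathbb P(d\,g(U)\ge v)\le2e^{-v}$ for $v\ge0$. Now take $v=\log d$. By (9), $T\le W$; and if $T\le y$ while $W>y+\log d$, then $d\,g(U)>\log d$. Hence for all real $y$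
$$\mathbb P(W\le y)\le\mathbb P(T\le y)\le\mathbb P(W\le y+\log d)+\frac2d. \tag{11}$$

**Step 4: the range $N\le e^{2d}$.** We insert (11) into Theorem 3 with $K=2$. From below,
$$\rho_{N,d}\ge\mathbb P(T\le\log N-\log(220d^3))-2e^{-2d^2}\ge\mathbb P(W\le\log N-\log(220d^3))-2e^{-2d^2}.$$
From above, $\min(1,Ne^{-T})\le\frac1d$ when $T>\log N+\log d$, so
$$\rho_{N,d}\le\mathbb P(T\le\log N+\log d)+\frac1d\le\mathbb P(W\le\log N+2\log d)+\frac3d .$$
Apply (10) to both. The arguments differ from $\log N$ by at most $8\log d$, because $220\le3^5\le d^5$. Since $\Phi$ is Lipschitz with constant at most $1$, such a shift changes $\Phi\bigl(\frac{y-\gamma d}{\sigma\sqrt d}\bigr)$ by at most $\frac{8\log d}{\sigma\sqrt d}$. The remaining errors $\frac{C_1}{\sqrt d}$, $\frac3d$ and $2e^{-2d^2}$ are also $O(\log d/\sqrt d)$. This proves the bound for $N\le e^{2d}$.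

**Step 5: the range $N>e^{2d}$.** Here both quantities are close to $1$. Let $N_0=\lfloor e^{2d}\rfloor\ge\frac12e^{2d}$. For $d\ge3$ we have $\log N_0\ge2d-\log2\ge\frac74d\ge(\gamma+1)d$. So for every $N\ge N_0$ the argument of $\Phi$ is at least $\sqrt d/\sigma$, and $\Phi\bigl(\frac{\log N-\gamma d}{\sigma\sqrt d}\bigr)\ge1-e^{-d/(2\sigma^2)}$. By monotonicity and Step 4 applied to $N_0$, $1\ge\rho_{N,d}\ge\rho_{N_0,d}\ge1-O(\log d/\sqrt d)$. The two quantities therefore differ by $O(\log d/\sqrt d)$.

**Step 6: the consequences.** If $\log N=\gamma d+s\sqrt d+o(\sqrt d)$, the argument of $\Phi$ tends to $s/\sigma$, and $\Phi$ is continuous. For the width, fix $0<\delta<\frac12$ and let $N_\delta$ be the least $N$ with $\rho_{N,d}\ge\delta$. For $s<\sigma\Phi^{-1}(\delta)$ the value of $\rho$ at $\lfloor e^{\gamma d+s\sqrt d}\rfloor$ tends to $\Phi(s/\sigma)<\delta$, and for $s>\sigma\Phi^{-1}(\delta)$ to a limit $>\delta$. By monotonicity $\log N_\delta=\gamma d+\sigma\Phi^{-1}(\delta)\sqrt d+o(\sqrt d)$, and likewise for $1-\delta$.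 So $\log N_{1-\delta}-\log N_\delta=\bigl(2\sigma\Phi^{-1}(1-\delta)+o(1)\bigr)\sqrt d$. $\blacksquare$

## 11. Exact exponents away from the window

**Theorem 5.** Let $\frac1d\log N\to\kappa$, let
$$\Lambda(s)=\log\Gamma(1-s)-s-(1-s)\log(1-s)\quad(s<1),\qquad I(\kappa)=\sup_{s<1}\{s\kappa-\Lambda(s)\}.$$

(a) If $\gamma<\kappa<\infty$, then $-\frac1d\log(1-\rho_{N,d})\to I(\kappa)>0$.

(b) If $\gamma-(1-\log2)\le\kappa<\gamma$, then $-\frac1d\log\rho_{N,d}\to I(\kappa)>0$.

**Step 1: exponential moments of $T$.** We need the limit of $\frac1d\log\mathbb Ee^{sT}$. Let $s<1$ and put $r=1-s>0$. In (2), $\prod E_i^{-s}=S^{-sd}\prod q_i^{-s}$ with $S$ independent of $\mathbf q$. Since $S$ has the Gamma law with parameter $d$, $\mathbb ES^{-sd}=\Gamma(rd)/\Gamma(d)$. As $\mathbb EE_1^{-s}=\Gamma(r)$, we obtain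
$$\mathbb Ee^{sT}=d^{-sd}\,\mathbb E\prod q_i^{-s}=d^{-sd}\,\frac{\Gamma(1-s)^d\,\Gamma(d)}{\Gamma((1-s)d)}.$$
By Stirling, $\log\Gamma(z)=z\log z-z+O(\log z)$ as $z\to\infty$, so
$$\frac1d\log\mathbb Ee^{sT}=-s\log d+\log\Gamma(r)+(\log d-1)-(r\log r+r\log d-r)+o(1)\to\Lambda(s). \tag{12}$$
The terms in $\log d$ cancel, since $-s+1-r=0$, and $-1+r=-s$.

**Step 2: the shape of $\Lambda$ and $I$.** The purpose is to see that the supremum is attained at a unique point. Let $\psi=\Gamma'/\Gamma$. Since $\Lambda=\log\Gamma(r)-(1-r)-r\log r$,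
$$\Lambda'(s)=\log r-\psi(r),\qquad\Lambda''(s)=\psi'(r)-\frac1r=\sum_{k\ge0}\frac1{(r+k)^2}-\int_r^\infty\frac{dx}{x^2}>0 .$$
As $s\uparrow1$, $r\downarrow0$ and $\Lambda'(s)=\log r+\frac1r-\psi(r+1)\to\infty$. As $s\to-\infty$, $r\to\infty$. Since $\psi$ is increasing and $\log\Gamma(r+1)-\log\Gamma(r)=\log r$, we have $\psi(r)\le\log r\le\psi(r+1)=\psi(r)+\frac1r$, so $0\le\Lambda'(s)\le\frac1r\to0$. Hence $\Lambda'$ is an increasing bijection from $(-\infty,1)$ to $(0,\infty)$, and $\Lambda'(0)=-\psi(1)=\gamma$.

For $\kappa>0$ let $s_\kappa$ be the solution of $\Lambda'(s_\kappa)=\kappa$; it is continuous and increasing in $\kappa$, with $s_\gamma=0$. The function $s\mapsto s\kappa-\Lambda(s)$ is strictly concave with maximum at $s_\kappa$, so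
$$I(\kappa)=s_\kappa\kappa-\Lambda(s_\kappa).$$
Thus $I$ is finite on $(0,\infty)$ and convex, being a supremum of affine functions; hence it is continuous there. It is even strictly convex, since $I'(\kappa)=s_\kappa$ is strictly increasing. As $\Lambda(0)=0$, the expression $s\kappa-\Lambda(s)$ vanishes at $s=0$. So $I(\gamma)=0$, and $I(\kappa)>0$ for $\kappa\ne\gamma$, because then $0$ is not the maximiser.

**Step 3: the tails of $T$.** We claim that if $\kappa_d\to\kappa$, then
$$\mathbb P(T\ge\kappa_dd)=e^{-dI(\kappa)+o(d)}\ (\kappa>\gamma),\qquad\mathbb P(T\le\kappa_dd)=e^{-dI(\kappa)+o(d)}\ (0<\kappa<\gamma). \tag{13}$$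
This is an instance of the Gärtner–Ellis theorem. In the present smooth situation the argument is short, so here it is.

*Upper bounds.* For $\kappa>\gamma$ we have $s_\kappa>0$, and for $\kappa<\gamma$ we have $s_\kappa<0$. In either case Markov's inequality for $e^{s_\kappa T}$ bounds the probability by $e^{-s_\kappa\kappa_dd}\,\mathbb Ee^{s_\kappa T}=e^{-d(s_\kappa\kappa-\Lambda(s_\kappa))+o(d)}$.

*Lower bounds.* Let $\eta>0$ be small, put $v=\kappa+\eta$ if $\kappa>\gamma$ and $v=\kappa-\eta>0$ if $\kappa<\gamma$, let $s'=s_v$, and let $A=\{|T/d-v|<\eta/2\}$. For large $d$, $A$ is contained in the event in (13). Let $\mathbb P'$ have density $e^{s'T}/\mathbb Ee^{s'T}$ with respect to $\mathbb P$. Then $\mathbb P'(A)\to1$. Indeed, for small $t>0$, by (12),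
$$\mathbb P'\bigl(T\ge(v+\tfrac\eta2)d\bigr)\le e^{-td(v+\eta/2)}\,\frac{\mathbb Ee^{(s'+t)T}}{\mathbb Ee^{s'T}}=\exp\Bigl(-d\bigl[t(v+\tfrac\eta2)-\Lambda(s'+t)+\Lambda(s')\bigr]+o(d)\Bigr).$$
Since $\Lambda'(s')=v$, the bracket equals $\frac{t\eta}2+o(t)$ as $t\downarrow0$, which is positive for a suitable fixed $t$; the other side is the same with $s'-t$. On $A$ we have $e^{-s'T}\ge e^{-d(s'v+|s'|\eta/2)}$, so
$$\mathbb P(A)=\mathbb Ee^{s'T}\cdot\mathbb E'\bigl[e^{-s'T}\mathbf 1_A\bigr]\ge\mathbb Ee^{s'T}\,e^{-d(s'v+|s'|\eta/2)}\,\mathbb P'(A)=e^{-d(I(v)+|s'|\eta/2)+o(d)} .$$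
Let $\eta\downarrow0$. Then $I(v)\to I(\kappa)$, while $s'$ stays bounded. This proves (13).

**Step 4: proof of (a).** Fix $K\ge1$ with $K>\kappa$, so that $N\le e^{Kd}$ for large $d$. Since $L=O(\log d)$, Theorem 3 and (13) give
$$1-\rho_{N,d}\le\mathbb P(T>\log N-L)+2e^{-Kd^2}\le e^{-dI(\kappa)+o(d)},$$
the second term being negligible because $I(\kappa)<\infty$. In the other direction,
$$1-\rho_{N,d}\ge\mathbb E(1-Ne^{-T})^+\ge(1-e^{-1})\,\mathbb P(T\ge\log N+1)=e^{-dI(\kappa)+o(d)} .$$

**Step 5: proof of (b).** Note that $\gamma-(1-\log2)>0$, so $\kappa>0$ and (13) applies. Take $K=1$: since $\kappa<\gamma<1$, $N\le e^d$ for large $d$. The lower bound is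
$$\rho_{N,d}\ge(1-2e^{-d^2})\,\mathbb P(T\le\log N-L)=e^{-dI(\kappa)+o(d)} .$$
For the upper bound use $\min(1,z)\le z^\theta$ for $z\ge0$, $\theta\in[0,1]$. Theorem 3 and (12) give
$$\rho_{N,d}\le N^\theta\,\mathbb Ee^{-\theta T}=e^{d(\theta\kappa+\Lambda(-\theta))+o(d)} .$$
We want $\theta=-s_\kappa$, for then the exponent is $-s_\kappa\kappa+\Lambda(s_\kappa)=-I(\kappa)$. This choice is allowed when $-1\le s_\kappa\le0$, that is, when $\Lambda'(-1)\le\kappa\le\Lambda'(0)=\gamma$. Here
$$\Lambda'(-1)=\log2-\psi(2)=\log2-(1-\gamma)=\gamma-(1-\log2),$$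
which is exactly the lower end of the range in (b). $\blacksquare$
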